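# Lifting $c_0$ along a subsequence: extensions of $c_0$ by $\ell_1$ are never singular

All Banach spaces are over $\mathbb K=\mathbb R$ or $\mathbb C$, operators are bounded and linear, and $\mathbb N=\{1,2,\dots\}$. As usual $\ell_1$ is the space of absolutely summable sequences and $c_0$ the space of null sequences with the sup norm. For $M\subset\mathbb N$ we write $c_0(M)=\overline{\operatorname{span}}\{e_k:k\in M\}\subset c_0$.

## 1. Lifting $c_0$ through a quotient map with finite-dimensional kernel

A short exact sequence of Banach spaces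
$$0\to Y\xrightarrow{\;j\;}Z\xrightarrow{\;q\;}X\to 0$$
consists of an operator $q$ from $Z$ onto $X$ and an isomorphism $j$ of $Y$ onto $\ker q$. By the open mapping theorem there is $K$ such that every $x\in X$ with $\|x\|\le1$ has a lift $z$ (that is, $qz=x$) with $\|z\|\le K$. The sequence *splits* if the lifts can be chosen linearly and boundedly: there is an operator $S:X\to Z$ with $qS=\mathrm{id}_X$. It *splits over* a closed subspace $W\subset X$ if there is an operator $S:W\to Z$ with $qS=\mathrm{id}_W$; this says that the pulled-back sequence $0\to Y\to q^{-1}(W)\to W\to0$ splits.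

**The easy case.** Let $X=c_0$ and $\dim Y<\infty$. Then the sequence splits.

*Proof.* Choose a basis $y_1,\dots,y_n$ of $\ker q$ and extend its coordinate functionals to $Z$ by Hahn–Banach. This gives an operator $\Phi:Z\to\ker q$ which is the identity on $\ker q$. For $x\in c_0$ take any lift $z$ of $x$ and put $Sx=z-\Phi z$. Two lifts of $x$ differ by some $y\in\ker q$, and $y-\Phi y=0$, so $Sx$ is well defined. Hence $S$ is linear, $qS=\mathrm{id}$, and choosing $\|z\|\le K\|x\|$ gives $\|S\|\le K\|1-\Phi\|$. $\square$

What changes if $Y=\ell_1$? Each coordinate functional of $\ell_1$ still extends to some $\Phi_i\in Z^*$. The finite sums $\sum_{i\le m}\Phi_i(z)e_i$ are bounded operators for each $m$, but nothing bounds them uniformly in $m$. If for some choice of the $\Phi_i$ we had $\|\sum_{i\le m}\Phi_i(z)e_i\|\le C\|z\|$ for all $m$ and $z$, then $\Phi z=\sum_i\Phi_i(z)e_i$ would converge in $\ell_1$, define an operator that is the identity on $\ell_1$, and split the sequence as above. It is known that $\operatorname{Ext}(c_0,\ell_1)\ne0$, that is, there are sequences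 $0\to\ell_1\to Z\to c_0\to0$ that do not split. For those no choice of $\Phi_i$ has uniformly bounded partial sums.

So we cannot always lift all of $c_0$. How badly can lifting fail? The worst possible behavior has a name.

**Definition.** The sequence is *singular* if $q$ is strictly singular: there is no infinite-dimensional closed subspace $E\subset Z$ on which $q$ is an isomorphism onto its image.

Equivalently, the sequence splits over no infinite-dimensional closed $W\subset X$. Indeed, if $q|_E$ is an isomorphism, then $W=q(E)$ is closed and $S=(q|_E)^{-1}$ splits the sequence over $W$; conversely, a lifting $S:W\to Z$ satisfies $\|Sx\|\ge\|x\|/\|q\|$, so $E=S(W)$ is closed and $q|_E$ is an isomorphism onto $W$. In particular, if $X$ is infinite-dimensional, a singular sequence does not split.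

**Example 1 (a singular sequence over $c_0$).** Since $c_0$ is separable, there is a quotient map $Q:\ell_1\to c_0$. The sequence $0\to\ker Q\to\ell_1\to c_0\to 0$ is singular. If $Q$ were an isomorphism on an infinite-dimensional closed $E\subset\ell_1$, then $E$ would be isomorphic to a subspace of $c_0$. By a theorem of Bessaga and Pełczyński every infinite-dimensional closed subspace of $c_0$ contains a copy of $c_0$, so $\ell_1$ would contain $c_0$. It does not: in $\ell_1$ weakly null sequences are norm null (Schur), while the unit vectors of $c_0$ are weakly null and normalized.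

So singular sequences over $c_0$ exist for the kernel $\ker Q$. The question, posed in Cabello Sánchez, Castillo, Salguero-Alarcón and Trejo-Arroyo, "Derived functors associated to the ideal of compact operators in Banach spaces", arXiv:2512.18023 (2025), is whether they exist with kernel $\ell_1$. They do not.

## 2. Unconditional decompositions and the theorems

**Theorem A.** Let $0\to\ell_1\to Z\xrightarrow{q}c_0\to0$ be exact and let $N_0\subset\mathbb N$ be infinite. There are an infinite $M'\subset N_0$ and a bounded operator $S:c_0(M')\to Z$ with $qS=\mathrm{id}$. In particular $q$ is an isomorphism on the infinite-dimensional closed subspace $S(c_0(M'))$, so the sequence is not singular.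

The proof uses two features of $\ell_1$, which we isolate.

**Definition.** A *finite-dimensional decomposition* (FDD) of $Y$ is a sequence of finite-dimensional subspaces $E_i$ such that every $y\in Y$ has a unique expansion $y=\sum_i y_i$ with $y_i\in E_i$, with bounded projections $R_iy=y_i$. It is *unconditional* (UFDD) if these series converge unconditionally. It is *boundedly complete* if $\sum u_i$ converges whenever $u_i\in E_i$ and $\sup_m\|\sum_{i\le m}u_i\|<\infty$.

**Example 2.** In $\ell_1$ take $E_i=\mathbb K e_i$: bounded partial sums mean $\sum|u_i|<\infty$, so this UFDD is boundedly complete. In $c_0$ the spaces $\mathbb Ke_i$ form a UFDD which is not boundedly complete: take $u_i=e_i$.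

Write $P_m=\sum_{i\le m}R_i$. If $(E_i)$ is a UFDD, then for each $y$ the sums $\sum_{i\in B}R_iy$ over finite $B$ are bounded, so by the uniform boundedness principle the projections $\sum_{i\in B}R_i$, for $B$ finite and then for arbitrary $B\subset\mathbb N$, are uniformly bounded. Passing to the equivalent norm $\sup_{B}\|\sum_{i\in B}R_iy\|$ (for $\ell_1$ it is the original one) we get:

* **(P1)** For every $B\subset\mathbb N$ the projection $y\mapsto\sum_{i\in B}R_iy$ has norm $\le1$, and $P_my\to y$ for all $y\in Y$.
* **(P2)** (This is bounded completeness.) If $u\in\prod_iE_i$ and $\sup_m\|\sum_{i\le m}u_i\|<\infty$, then $\sum u_i$ converges in $Y$.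

**Theorem B.** The conclusion of Theorem A holds with $\ell_1$ replaced by any Banach space $Y$ having a boundedly complete UFDD; by Remark 1, it is the same to ask for a UFDD and no copy of $c_0$ in $Y$. If $Y\subset Z$ isometrically, the norm of $Y$ satisfies (P1), and $q$ induces an isometry $Z/Y=c_0$, one can take $\|S\|\le700$.

**Remark 1.** A UFDD of a space $Y$ is boundedly complete if and only if $Y$ contains no copy of $c_0$. Use the norm of (P1).

Suppose the UFDD is not boundedly complete. There is $u\in\prod E_i$ with $c=\sup_m\|\sum_{i\le m}u_i\|<\infty$ whose series is not Cauchy, so there are $\delta>0$ and successive blocks $v_n=\sum_{p_n<i\le r_n}u_i$, $r_n\le p_{n+1}$, with $\|v_n\|\ge\delta$. By (P1) all finite subsums of $\sum v_n$ have norm at most $c$. Let $f\in Y^*$, $\|f\|\le1$, and let $(t_n)$ be a finite family. Splitting the indices by the signs of $\operatorname{Re}f(v_n)$ and $\operatorname{Im}f(v_n)$ gives $\sum|f(v_n)|\le4c$ over any finite set of indices, hence $\|\sum t_nv_n\|\le4c\max|t_n|$. By (P1), projecting onto one block, $\|\sum t_nv_n\|\ge\delta\max|t_n|$.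 So $\overline{\operatorname{span}}\{v_n\}\simeq c_0$.

Conversely let $T:c_0\to Y$ be an isomorphic embedding with $\|Te_k\|\ge\delta>0$. For fixed $p$ we have $P_pTe_k\to0$ as $k\to\infty$, because $e_k\to0$ weakly and $P_p$ has finite rank. So we can choose $k_1<k_2<\cdots$ and $0=p_0<p_1<\cdots$ such that $v_n=(P_{p_n}-P_{p_{n-1}})Te_{k_n}$ satisfies $\|v_n-Te_{k_n}\|\le2^{-n-1}\delta$. Then $\|\sum_{n\le r}v_n\|\le\|T\|+\delta$ for all $r$, so by (P1) the formal sum $u=\sum_nv_n\in\prod E_i$ has bounded partial sums. But $\|v_n\|\ge\delta/2$, so $\sum u_i$ does not converge, and the UFDD is not boundedly complete.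

Hence Theorem B covers, for example, $\ell_p$ for $1\le p<\infty$ and all reflexive spaces with a UFDD. We prove Theorem B; Theorem A is the case where $E_i=\mathbb Ke_i$ and $R_i$ is the $i$-th coordinate projection of $\ell_1$, and you may read everything with $Y=\ell_1$.

**Notation.** Identify $y\in Y$ with $(R_iy)_i$, so $Y\subset\prod_iE_i$. For $u\in\prod E_i$ put $P_mu=\sum_{i\le m}u_i\in Y$ and
$$|||u|||=\sup_m\|P_mu\|\in[0,\infty].$$
This satisfies the triangle inequality. If $u\in Y$, then $|||u|||=\|u\|$, by (P1). For $B\subset\mathbb N$, the coordinate projection of $\prod E_i$ onto the coordinates in $B$ does not increase $|||\cdot|||$, since it commutes with $P_m$ and (P1) applies to $P_mu\in Y$. In this language (P2) reads: $|||u|||<\infty$ implies $u\in Y$.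

## 3. Lifting as approximation of a set function by an additive one

Let $0\to Y\xrightarrow{j}Z\xrightarrow{q}c_0\to0$ be exact, with $Y$ normed as in (P1).

**Step 1: make $Y$ a subspace of $Z$.** On $Z$ use $|z|=\inf_{y\in Y}(\|y\|+r\|z-jy\|)$ with $r>0$ and $r\ge\|j^{-1}\|$. It is equivalent to the old norm: $|z|\le r\|z\|$ (take $y=0$), and $\|z\|\le\|j\|\|y\|+\|z-jy\|$ gives $\|z\|\le\max(\|j\|,1/r)\,|z|$. Moreover $|jy|=\|y\|$: "$\le$" by using $y$ itself, and "$\ge$" because $\|y'\|+r\|j(y-y')\|\ge\|y'\|+\|y-y'\|\ge\|y\|$. The conclusion of the theorem (apart from the constant) does not depend on equivalent norms, so from now on $Y=\ker q\subset Z$ isometrically. Fix $K\ge1$ such that every $x\in c_0$ with $\|x\|\le1$ has a lift of norm $\le K$.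

**Step 2: reduce the construction of an operator to bounding finite sums.**

**Lemma 1.** Let $M'\subset\mathbb N$ be infinite and let $x_k\in Z$ $(k\in M')$ satisfy $qx_k=e_k$ and $\|\sum_{k\in A}x_k\|\le L$ for all finite $A\subset M'$. Then there is $S:c_0(M')\to Z$ with $Se_k=x_k$, $qS=\mathrm{id}$, $\|S\|\le4L$.

*Proof.* Let $f\in Z^*$, $\|f\|\le1$, and let $F\subset M'$ be finite. Summing $\operatorname{Re}f(x_k)$ over those $k\in F$ where it is positive gives at most $L$. The same holds for the negative part and for both parts of $\operatorname{Im}f(x_k)$, so $\sum_{k\in F}|f(x_k)|\le4L$. Hence $\|\sum_{k\in F}t_kx_k\|\le4L\max|t_k|$, and $e_k\mapsto x_k$ extends to $c_0(M')$. $\square$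

**Step 3: encode the lifts of indicator functions in $Y$.** By Hahn–Banach (in the finitely many coordinates of $E_i$) choose operators $\Phi_i:Z\to E_i$ extending $R_i$. For each finite $A\subset\mathbb N$ choose $b_A\in Z$ with
$$qb_A=1_A:=\sum_{k\in A}e_k,\qquad\|b_A\|\le K,\qquad b_\emptyset=0.$$
The vectors $b_{\{k\}}$ lift the $e_k$; we correct them by elements of $Y$ so that their first coordinates vanish, and then measure how far $b_A$ is from additive:
$$z_k=b_{\{k\}}-\sum_{l\le k}\Phi_l(b_{\{k\}}),\qquad w_A=b_A-\sum_{k\in A}z_k .$$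
Then $qz_k=e_k$, so $w_A\in\ker q=Y$, and $w_\emptyset=0$. For $i\le k$,
$$\Phi_i(z_k)=\Phi_i(b_{\{k\}})-\sum_{l\le k}R_i\Phi_l(b_{\{k\}})=0,$$
because $\Phi_i=R_i$ on $Y$ and $\Phi_l(b_{\{k\}})\in E_l$. Three consequences follow. For disjoint finite $A,B$ the $z_k$ cancel, so
$$\|w_{A\cup B}-w_A-w_B\|=\|b_{A\cup B}-b_A-b_B\|\le3K.\tag{1}$$
Next,
$$R_iw_A=\Phi_i(w_A)=\Phi_i(b_A)-\sum_{k\in A,\;k<i}\Phi_i(z_k),\tag{2}$$
so $\|R_iw_A\|\le D_i:=K\|\Phi_i\|+\sum_{k<i}\|\Phi_i(z_k)\|$, which does not depend on $A$. Finally, if all elements of $A$ are $\ge m$, the sums in (2) are empty for $i\le m$, so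
$$P_mw_A=\sum_{i\le m}\Phi_i(b_A)\qquad\text{if }A\subset[m,\infty).\tag{3}$$

**Step 4: restate the goal.** Suppose we find an infinite $M'=\{a_1<a_2<\cdots\}\subset N_0$, vectors $y_i\in Y$ and a constant $C$ with
$$\Big\|w_A-\sum_{a_i\in A}y_i\Big\|\le C\quad\text{for all finite }A\subset M'.\tag{4}$$
Put $x_i=z_{a_i}+y_i$. Then $qx_i=e_{a_i}$ and $\sum_{a_i\in A}x_i=b_A-\big(w_A-\sum_{a_i\in A}y_i\big)$ has norm at most $K+C$. By Lemma 1 (with $x_i$ as the lift of $e_{a_i}$) we get $S$ with $\|S\|\le4(K+C)$. So the problem is this: *by (1), $w$ is additive up to a bounded error; show that on the finite subsets of some $M'$ it is within a bounded distance of an additive function.*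

## 4. Set functions with finite memory

Here is a second special case, in which (4) has a short proof. Suppose that each coordinate of $w_A$ depends only on an initial piece of $A$:
$$\text{for each }i\text{ there is }n_i\text{ with }R_iw_A=R_iw_{A\cap[1,n_i]}\text{ for all finite }A.\tag{5}$$

**Example 3.** Let $Z=\ell_1\oplus c_0$ with $\|(y,x)\|=\|y\|+\|x\|$ and $\Phi_i(y,x)=y_ie_i$. Choose $b_A=(e_{\min A},1_A)$ for $A\neq\emptyset$, with $K=2$. Then $z_k=(e_k,e_k)-(e_k,0)=(0,e_k)$ and $w_A=e_{\min A}$. The $i$-th coordinate is $1$ exactly when $i=\min A$, which is decided by $A\cap[1,i]$.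

**Claim.** If (5) holds, then (4) holds with $C=3K+2$ for some infinite $M'\subset N_0$.

*Proof.* The plan is to assign to each $a_i$ its own interval $I_i$ of coordinates, so that $w_A$ lives essentially on the intervals belonging to elements of $A$.

Put $m_0=0$ and pick $a_1\in N_0$. Given $a_1<\dots<a_i$ and $m_{i-1}$, choose $m_i>m_{i-1}$ with $\|(1-P_{m_i})w_s\|\le2^{-i}$ for all (finitely many) $s\subset\{a_1,\dots,a_i\}$, then $a_{i+1}\in N_0$ with $a_{i+1}>a_i$ and $a_{i+1}>n_l$ for all $l\le m_i$. Let $I_i=(m_{i-1},m_i]$, let $P_{I_i}$ be the coordinate projection onto $I_i$, and for $A\subset M'$ let $Q_A$ be the coordinate projection onto $\bigcup_{a_i\in A}I_i$.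

Let $A\subset M'$ be finite and $a_i\notin A$; put $s=A\cap\{a_1,\dots,a_{i-1}\}$. All elements of $A\setminus s$ are $\ge a_{i+1}>n_l$ for $l\le m_i$. By (5), $P_{m_i}w_A=P_{m_i}w_s$, so $\|P_{I_i}w_A\|=\|P_{I_i}w_s\|\le\|(1-P_{m_{i-1}})w_s\|\le2^{-(i-1)}$ for $i\ge2$, while for $i=1$ we have $s=\emptyset$ and $w_s=0$. Summing over the $i$ with $a_i\notin A$ gives $\|(1-Q_A)w_A\|\le1$.

Now let $F_n=\{a_1,\dots,a_n\}$, let $A\subset F_n$ and $B=F_n\setminus A$. Since $Q_AQ_B=0$, we have $Q_Aw_B=Q_A(1-Q_B)w_B$, and therefore
$$w_A-Q_Aw_{F_n}=(1-Q_A)w_A-Q_A(w_{F_n}-w_A-w_B)-Q_A(1-Q_B)w_B$$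
has norm at most $1+3K+1$. By (5) each coordinate of $w_{F_n}$ is eventually constant in $n$. Let $y_i=\lim_nP_{I_i}w_{F_n}$. For fixed finite $A$, $Q_Aw_{F_n}\to\sum_{a_i\in A}y_i$, and (4) follows. $\square$

Note what made this work: the value of $w$ far inside the coordinates (on $I_i$, $a_i\notin A$) is read off from the value at the finite set $s$, and that value has small tail because $w_s\in Y$.

## 5. Parity, and the limits of stabilizing finite sets

In general there is no reason for (5). The natural repair is to pass to a subset $M\subset N_0$ by Ramsey's theorem and arrange an approximate form of it: for all finite $s$ and all $m$ there should be $\rho(s,m)$ with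
$$\|P_m(w_{s\cup A}-w_{s\cup A'})\|\le2^{-m}\quad\text{for all finite }A,A'\subset M\cap[\rho(s,m),\infty).\tag{6}$$
Ramsey's theorem does give this for sets $A,A'$ of one fixed cardinality. It stops exactly when cardinalities vary.

**Example 4 (parity).** In $Z=\ell_1\oplus c_0$ with the $\Phi_i$ of Example 3, let $b_A=(\pi(A)e_1,1_A)$, where $\pi(A)$ is $1$ if $|A|$ is odd and $0$ if $|A|$ is even. Here $K=2$, $z_k=(e_1,e_k)-(e_1,0)=(0,e_k)$ and $w_A=\pi(A)e_1$. Every infinite $M$ contains, arbitrarily far out, sets of one and of two elements, so $\|P_1(w_{\{k\}}-w_{\{k,k'\}})\|=1$ and (6) fails for $s=\emptyset$, $m=1$, on every infinite $M$.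

The example itself is harmless, since the sequence splits. But it shows that no passage to an infinite $M$ can force (6) for a given $w$.

The way out is to *stabilize infinite sets instead of finite ones*. An infinite set has no parity. We assign to an infinite set $A$ a limit value $\omega_A\in\prod E_i$ of the $w_{A'}$ with $A'$ finite and $A'\to A$, and use a Ramsey theorem for infinite sets. This raises three issues, each of which has to be paid for.

1. *The choice of $\omega_A$ must be definable.* In Example 4 both $0$ and $e_1$ are limit values at every infinite $A$. Choose a representative $A^*$ in each class of infinite sets modulo finite differences and put $p(A)=|A\mathbin{\triangle}A^*|\bmod2$. Then $\omega_A=p(A)e_1$ is a legitimate choice of limit values, and removing one element from $A$ changes it; so it is non-constant on the infinite subsets of every infinite $H$, and nothing can be stabilized. A Borel choice will avoid this.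
2. *Limit values may lie outside $Y$.* We only control coordinates. The argument of Section 4 used that $w_s\in Y$ has small tails. Here (P2) enters, and to apply it we need bounds on $|||\cdot|||$.
3. *Far-away sets can influence low coordinates.* In (3), $P_mw_T$ for far sets $T$ is given by $\sum_{i\le m}\Phi_i$, whose norms need not be bounded in $m$, as we saw in Section 1. We need a bound independent of $m$ all the same.

We start with the third issue.

## 6. A bound on low coordinates of far-away sets

This step bounds $P_mw_T$ by a constant independent of $m$, if $T$ is far out depending on $m$. The point is that $\sum_{i\le m}\Phi_i$ differs from a norm-one extension only by functionals on $c_0$, and these are elements of $\ell_1$, whose tails are small.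

**Lemma 2.** Let $C_1=2K+1$. For each $m$ there is $N(m)\ge m$ such that $\|P_mw_T\|\le C_1$ for every finite $T\subset(N(m),\infty)$.

*Proof.* The space $P_mY$ is finite-dimensional. Let $c_1,\dots,c_r$ be a $\frac12$-net in the unit ball of $(P_mY)^*$. For $v\in P_mY$ pick $c$ in that ball with $c(v)=\|v\|$ and $c_l$ with $\|c-c_l\|\le\frac12$; this shows $\|v\|\le2\max_l|c_l(v)|$. Put $f_l=c_l\circ\sum_{i\le m}\Phi_i\in Z^*$. On $Y$ we have $f_l=c_l\circ P_m$, which has norm $\le1$. Let $g_l\in Z^*$ be a Hahn–Banach extension of $f_l|_Y$ with $\|g_l\|\le1$. Then $f_l-g_l$ vanishes on $Y=\ker q$, so $f_l-g_l=x_l^*\circ q$ with $x_l^*\in c_0^*=\ell_1$. Choose $N(m)\ge m$ with $\sum_{k>N(m)}|x_l^*(k)|\le\frac12$ for $l=1,\dots,r$. For finite $T\subset(N(m),\infty)$, as $qb_T=1_T$,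
$$|f_l(b_T)|\le|g_l(b_T)|+\Big|\sum_{k\in T}x_l^*(k)\Big|\le K+\tfrac12.$$
By (3), $P_mw_T=\sum_{i\le m}\Phi_i(b_T)$, so $\|P_mw_T\|\le2\max_l|f_l(b_T)|\le2K+1$. $\square$

## 7. Values at infinite sets

**Step 1: all limit values.** Topologize $2^{\mathbb N}$ as usual: $A'$ is close to $A$ if $A'\cap[1,n]=A\cap[1,n]$ for a large $n$. Let $\Omega=\prod_i\{v\in E_i:\|v\|\le D_i\}$ with the product topology. Both spaces are compact and metrizable, and $w_A\in\Omega$ by (2). Let $\mathcal R$ be the closure of $\{(A,w_A):A\text{ finite}\}$ in $2^{\mathbb N}\times\Omega$, and for $A\subset\mathbb N$ put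
$$\mathcal R_A=\{u\in\Omega:(A,u)\in\mathcal R\}.$$
The projection of $\mathcal R$ to $2^{\mathbb N}$ is compact and contains the dense family of finite sets, so it is everything: $\mathcal R_A\ne\emptyset$ for all $A$. Clearly $w_A\in\mathcal R_A$ for finite $A$. By definition of the closure,
$$\text{if }u\in\mathcal R_A,\text{ then for all }n,m,\varepsilon>0\text{ there is a finite }A'\text{ with }A'\cap[1,n]=A\cap[1,n],\ \|P_m(u-w_{A'})\|<\varepsilon.\tag{7}$$
In Example 4, $\mathcal R_A=\{0,e_1\}$ for *every* $A$: approximate $A$ by $A\cap[1,n]$, adding one point beyond $n$ if the parity has to be changed.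

**Step 2: the bounds survive, for all limit values at once.**

**Lemma 3.** (a) If $u\in\mathcal R_A$ and $A\subset(N(m),\infty)$, then $\|P_mu\|\le C_1$.
(b) If $A\cap B=\emptyset$ and $u\in\mathcal R_A$, $v\in\mathcal R_B$, $t\in\mathcal R_{A\cup B}$, then $|||t-u-v|||\le C_2:=12K+3C_1$.

*Proof.* (a) In (7) take $n=N(m)$. Then $A'\cap[1,N(m)]=\emptyset$, so $\|P_mw_{A'}\|\le C_1$ by Lemma 2, and $\|P_mu\|\le C_1+\varepsilon$ for every $\varepsilon>0$.

(b) Fix $m$ and $\varepsilon>0$ and let $n=N(m)$. By (7) take finite $A',B',T'$ which agree on $[1,n]$ with $A$, $B$, $A\cup B$ respectively, such that $P_mw_{A'},P_mw_{B'},P_mw_{T'}$ are within $\varepsilon$ of $P_mu,P_mv,P_mt$. Let $A_0=A\cap[1,n]$ and $B_0=B\cap[1,n]$. The set $A'$ is the disjoint union of $A_0$ and $A'\setminus A_0\subset(n,\infty)$, so by (1), (P1) and Lemma 2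
$$\|P_m(w_{A'}-w_{A_0})\|\le3K+\|P_mw_{A'\setminus A_0}\|\le3K+C_1.$$
The same bound holds for the pair $B',B_0$ and for the pair $T',A_0\cup B_0$. Therefore
$$\|P_m(t-u-v)\|\le\|w_{A_0\cup B_0}-w_{A_0}-w_{B_0}\|+3(3K+C_1)+3\varepsilon\le12K+3C_1+3\varepsilon .$$
Let $\varepsilon\to0$ and take the supremum over $m$. $\square$

Part (b) shows that it does not matter which limit values are chosen, as far as bounded errors are concerned. What matters is that the choice is Borel.

**Step 3: a Borel choice.** We use the selection theorem of Kuratowski and Ryll-Nardzewski (1965): *if $\Psi$ maps a measurable space to nonempty closed subsets of a Polish space and $\{x:\Psi(x)\cap U\ne\emptyset\}$ is measurable for every open $U$, then $\Psi$ has a measurable selector.* Take $\Psi(A)=\mathcal R_A$, a nonempty closed subset of the compact metrizable space $\Omega$. For closed $F\subset\Omega$ the set $\{A:\mathcal R_A\cap F\ne\emptyset\}$ is the projection of the compact set $\mathcal R\cap(2^{\mathbb N}\times F)$, hence closed. An open $U\subset\Omega$ is a countable union of closed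 sets, so $\{A:\mathcal R_A\cap U\neq\emptyset\}$ is an $F_\sigma$ and in particular Borel. So there is a Borel map
$$2^{\mathbb N}\to\Omega,\quad A\mapsto\omega_A,\qquad\omega_A\in\mathcal R_A\text{ for all }A.$$

## 8. Stabilization on infinite sets

The aim is (6) for $\omega$ and infinite sets. Write $[N]^\omega$ for the set of infinite subsets of $N$.

**Galvin–Prikry theorem** (J. Symb. Logic 38 (1973)). If $[\mathbb N]^\omega$, as a subspace of $2^{\mathbb N}$, is partitioned into finitely many Borel sets, there is an infinite $H$ with $[H]^\omega$ contained in one piece. By transport along a bijection the same holds with $\mathbb N$ replaced by any infinite $N\subset\mathbb N$.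

For instance, if $A$ is colored by the parity of $\min A$, then $H=2\mathbb N$ works. The coloring $p$ of Section 5 has no such $H$, so it is not Borel.

**Lemma 4.** There is an infinite $M\subset N_0$ such that for every finite $s\subset\mathbb N$ and every $m$ there is $\rho(s,m)>\max s$ (with $\max\emptyset=0$) such that
$$\|P_m(\omega_{s\cup A}-\omega_{s\cup A'})\|\le2^{-m}\quad\text{for all infinite }A,A'\subset M\cap[\rho(s,m),\infty).\tag{8}$$

*Proof.* There are countably many pairs $(s,m)$; enumerate them as $(s_r,m_r)_{r\ge1}$. We build infinite sets $N_0\supset N_1\supset N_2\supset\cdots$. Given $N_{r-1}$, consider the infinite subsets $A$ of $N_{r-1}\cap(\max s_r,\infty)$. The set $P_{m_r}\Omega$ is a compact subset of a finite-dimensional space; split it into finitely many Borel sets of diameter $\le2^{-m_r}$, and color $A$ by the piece containing $P_{m_r}\omega_{s_r\cup A}$. The map $A\mapsto s_r\cup A$ is continuous, $\omega$ is Borel, and $P_{m_r}$ is continuous on $\Omega$, so each color class is Borel. By Galvin–Prikry there is an infinite $N_r\subset N_{r-1}\cap(\max s_r,\infty)$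 all of whose infinite subsets have the same color.

Choose $n_1<n_2<\cdots$ with $n_r\in N_r$ and let $M=\{n_1,n_2,\dots\}$. Since the $N_r$ decrease, $\{n_r,n_{r+1},\dots\}\subset N_r$. Put $\rho(s_r,m_r)=\max(n_r,\max s_r+1)$. Infinite $A,A'\subset M\cap[\rho(s_r,m_r),\infty)$ are subsets of $N_r$, have the same color, and (8) follows. $\square$

**The limits $h(s)$.** In Section 4 the value on $I_i$ was read off from $w_s$. Its replacement is the value at "$s$ followed by an infinitely distant infinite set". For finite $s$ let
$$h(s)=\lim_{n\to\infty}\omega_{s\cup(M\cap[n,\infty))}\quad\text{coordinatewise in }\prod E_i.$$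
The limit exists: for each $i$ and each $m\ge i$, (8) and (P1) show that the $i$-th coordinates for two values of $n$, both $\ge\rho(s,m)$, differ by at most $2^{-m}$, so they form a Cauchy sequence in $E_i$. Taking $A'=M\cap[n,\infty)$ in (8) and letting $n\to\infty$ ($P_m$ involves finitely many coordinates),
$$\|P_m(\omega_{s\cup A}-h(s))\|\le2^{-m}\quad\text{for all infinite }A\subset M\cap[\rho(s,m),\infty).\tag{9}$$

In general $h(s)\ne w_s$. In Example 4, the constant choice $\omega_A=e_1$ for all $A$ gives $h(\emptyset)=e_1$, although $w_\emptyset=0$. So we must prove that $h(s)$ has small tails.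

**Why $h(s)\in Y$.** Given $m$, let $A=M\cap[n,\infty)$ with $n>\max(N(m),\max s)$. Since $w_s\in\mathcal R_s$ and $s\cap A=\emptyset$, Lemma 3(b) for $w_s$, $\omega_A$, $\omega_{s\cup A}$ together with $\|P_m\omega_A\|\le C_1$ from Lemma 3(a) gives
$$\|P_m\omega_{s\cup A}\|\le\|w_s\|+C_1+C_2.$$
Let $n\to\infty$, then take the supremum over $m$:
$$|||h(s)|||\le\|w_s\|+C_1+C_2<\infty,\qquad|||h(\emptyset)|||\le C_1+C_2.\tag{10}$$
By (P2), $h(s)\in Y$. Hence $\|(1-P_m)h(s)\|\to0$ as $m\to\infty$. This is the only place where bounded completeness is used.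

## 9. Choosing $M'$ and the intervals

Now the construction of Section 4 can be repeated with $h(s)$ in place of $w_s$. Let $m_0=0$ and $a_1\in M$. Given $a_1<\dots<a_i$ in $M$ and $m_{i-1}$, first choose $m_i>m_{i-1}$ with
$$\|(1-P_{m_i})h(s)\|\le2^{-i}\quad\text{for all }s\subset\{a_1,\dots,a_i\},\tag{11}$$
then choose $a_{i+1}\in M$ with
$$a_{i+1}>a_i\quad\text{and}\quad a_{i+1}\ge\rho(s,m_i)\text{ for all }s\subset\{a_1,\dots,a_i\}.\tag{12}$$
Put $M'=\{a_1,a_2,\dots\}\subset M\subset N_0$ and $I_i=(m_{i-1},m_i]$; these intervals partition $\mathbb N$, and $m_i\ge i$. As before, $P_{I_i}$ is the coordinate projection onto $I_i$, and for $A\subset M'$, $Q_A$ is the coordinate projection of $\prod E_l$ onto the coordinates in $\bigcup_{a_i\in A}I_i$. The next lemma says that $\omega_A$ lives essentially on the intervals of the elements of $A$.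

**Lemma 5.** For every infinite $A\subset M'$ we have $|||(1-Q_A)\omega_A|||\le C_3:=2+C_1+C_2$.

*Proof.* Let $a_i\notin A$ and $s=A\cap\{a_1,\dots,a_{i-1}\}$. Since $a_i\notin A$, the infinite set $A\setminus s$ is contained in $\{a_{i+1},a_{i+2},\dots\}$, and so in $M\cap[\rho(s,m_i),\infty)$ by (12). Apply (9) with $m=m_i$ and the infinite set $A\setminus s$:
$$\|P_{I_i}\omega_A\|\le\|P_{m_i}(\omega_A-h(s))\|+\|P_{I_i}h(s)\|\le2^{-m_i}+\|(1-P_{m_{i-1}})h(s)\|.$$
Here $2^{-m_i}\le2^{-i}$. If $i\ge2$, then $s\subset\{a_1,\dots,a_{i-1}\}$ and (11) bounds the last term by $2^{-(i-1)}$. If $i=1$, then $s=\emptyset$, $m_0=0$, and the last term is $\|h(\emptyset)\|\le C_1+C_2$ by (10). Since $(1-Q_A)\omega_A$ is the coordinatewise sum of the $P_{I_i}\omega_A$ with $a_i\notin A$, summing gives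
$$|||(1-Q_A)\omega_A|||\le\sum_{i\ge1}2^{-i}+\sum_{i\ge2}2^{-(i-1)}+C_1+C_2=2+C_1+C_2.\qquad\square$$

The gap at $a_i$ is what makes this work: because $a_i\notin A$, the next element of $A$ after $s$ is at least $a_{i+1}$, which was chosen *after* $m_i$.

## 10. The additive function and the lifting

**Step 1: infinite sets with infinite complement in $M'$.** The goal is to compare $\omega_A$ with $Q_A\omega_{M'}$, which is additive in $A$. Let $A\subset M'$ with $A$ and $B=M'\setminus A$ infinite. Then $Q_A+Q_B=1$, so $Q_A\omega_B=(1-Q_B)\omega_B$, and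
$$\omega_A-Q_A\omega_{M'}=(1-Q_A)\omega_A-Q_A(\omega_{M'}-\omega_A-\omega_B)-(1-Q_B)\omega_B .$$
(Expand the middle term: $-Q_A\omega_{M'}+Q_A\omega_A+(1-Q_B)\omega_B$.) Lemma 5 applies to $A$ and to $B$, and Lemma 3(b) to the middle term, since $A\cup B=M'$. As $Q_A$ does not increase $|||\cdot|||$,
$$|||\omega_A-Q_A\omega_{M'}|||\le C_2+2C_3.\tag{13}$$

**Step 2: come back to finite sets.** The lifting needs finite sets and the original $w_A$. Let $A\subset M'$ be finite. Choose an infinite $B\subset M'\setminus A$ with $M'\setminus(A\cup B)$ infinite. Then $B$ and $A\cup B$ are infinite with infinite complement in $M'$, and since $Q_{A\cup B}=Q_A+Q_B$,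
$$w_A-Q_A\omega_{M'}=-(\omega_{A\cup B}-w_A-\omega_B)+(\omega_{A\cup B}-Q_{A\cup B}\omega_{M'})-(\omega_B-Q_B\omega_{M'}).$$
The first term is bounded by Lemma 3(b), because $w_A\in\mathcal R_A$; the other two by (13). Both $w_A$ and $Q_A\omega_{M'}$ (finitely many coordinates) belong to $Y$, where $|||\cdot|||=\|\cdot\|$. Hence
$$\|w_A-Q_A\omega_{M'}\|\le C_4:=3C_2+4C_3\quad\text{for all finite }A\subset M'.\tag{14}$$
Note that parity has disappeared: it was absorbed in the bounded error of Lemma 3(b).

**Step 3: the lifting.** Put $y_i=P_{I_i}\omega_{M'}\in Y$. For finite $A\subset M'$ we have $Q_A\omega_{M'}=\sum_{a_i\in A}y_i$, so (14) is exactly the goal (4) with $C=C_4$. By Step 4 of Section 3, the vectors $x_i=z_{a_i}+y_i$ satisfy $qx_i=e_{a_i}$ and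
$$\Big\|\sum_{a_i\in A}x_i\Big\|=\|b_A-w_A+Q_A\omega_{M'}\|\le K+C_4,$$
and Lemma 1 gives $S:c_0(M')\to Z$ with $Se_{a_i}=x_i$, $qS=\mathrm{id}$ and $\|S\|\le4(K+C_4)$. As in Section 1, $S(c_0(M'))$ is closed, infinite-dimensional, and $q$ is an isomorphism on it. So the sequence is not singular.

**Step 4: the constant.** Since $K\ge1$,
$$C_1\le3K,\quad C_2\le12K+9K=21K,\quad C_3\le2K+3K+21K=26K,\quad C_4\le63K+104K=167K,$$
so $\|S\|\le4\cdot168K=672K$. If $Y\subset Z$ isometrically, the norm of $Y$ satisfies (P1), and $q$ induces an isometry $Z/Y=c_0$, then no renorming is needed and any $K>1$ is allowed; with $K=700/672$ we get $\|S\|\le700$. This proves Theorem B, and Theorem A with it. $\blacksquare$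

## 11. Hereditary splitting, structure of $Z$, other quotients and smaller kernels

**Theorem C.** Let $Y$ be as in Theorem B.

1. For every exact $0\to Y\to Z\xrightarrow{q}c_0\to0$, every infinite-dimensional closed $W\subset c_0$ contains a subspace $W'\simeq c_0$, complemented in $c_0$, over which the sequence splits.
2. In (1), with $M'$ as in Theorem B, $Z\simeq c_0\oplus q^{-1}(c_0(\mathbb N\setminus M'))$. In particular $Z$ contains complemented copies of $c_0$ and $Z\simeq Z\oplus c_0$.
3. If $X$ contains a copy of $c_0$, no sequence $0\to Y\to Z\to X\to0$ is singular.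
4. Statements (1)–(3) remain true for $Y$ replaced by any closed subspace $Y_0\subset Y$ such that $Y/Y_0$ contains no copy of $c_0$ (for example, any closed subspace of a reflexive space with a UFDD).

*Proof of (1).* By Bessaga–Pełczyński, $W$ contains a subspace $W_0\simeq c_0$. Apply Theorem B to $0\to Y\to q^{-1}(W_0)\to W_0\to0$. It gives $W'\subset W_0$ with $W'\simeq c_0$ over which the sequence splits. By Sobczyk's theorem (a copy of $c_0$ in a separable space is complemented), $W'$ is complemented in $c_0$.

*Proof of (2).* Let $R:c_0\to c_0(M')$ be the coordinate projection. As $qS=\mathrm{id}$ on $c_0(M')$, we have $(SRq)(SRq)=SR\,(qS)\,Rq=SRRq=SRq$, so $SRq$ is a projection of $Z$ with range $S(c_0(M'))\simeq c_0$. Since $S$ is injective, its kernel is $\{z:Rqz=0\}=q^{-1}(c_0(\mathbb N\setminus M'))$. Finally $c_0\simeq c_0\oplus c_0$ gives $Z\simeq Z\oplus c_0$.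

*Proof of (3).* Let $X_0\subset X$ be a copy of $c_0$. Theorem B applied to $0\to Y\to q^{-1}(X_0)\to X_0\to0$ gives an infinite-dimensional closed subspace of $q^{-1}(X_0)\subset Z$ on which $q$ is an isomorphism.

*Proof of (4).* We prove the analogue of Theorem B for $Y_0$: for every exact $0\to Y_0\xrightarrow{j}Z\xrightarrow{q}c_0\to0$ and infinite $N_0\subset\mathbb N$ there are an infinite $M'\subset N_0$ and an operator $c_0(M')\to Z$ lifting the identity. Then (1)–(3) follow with the same proofs.

**Step 1: enlarge the kernel to $Y$.** Let $\Delta=\{(y,-jy):y\in Y_0\}$, a closed subspace of $Y\oplus Z$ with the sum norm, and let $Z_1=(Y\oplus Z)/\Delta$. The maps $z\mapsto[(0,z)]$ and $y\mapsto[(y,0)]$ are isomorphic embeddings: $\|[(0,z)]\|=\inf_{y\in Y_0}(\|y\|+\|z-jy\|)$ is equivalent to $\|z\|$, as in Step 1 of Section 3, and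
$$\|[(y,0)]\|=\inf_{y'\in Y_0}(\|y+y'\|+\|jy'\|)\ge c'\inf_{y'\in Y_0}(\|y+y'\|+\|y'\|)\ge c'\|y\|$$
for some $c'>0$, since $j$ is an isomorphism onto its image. So we regard $Y,Z\subset Z_1$ as closed subspaces, and $Z_1=Y+Z$. Put $q_1[(y,z)]=qz$. This is well defined, maps onto $c_0$ and extends $q$. If $qz=0$, then $z=jy'$ with $y'\in Y_0$ and $[(y,jy')]=[(y+y',0)]$; hence $\ker q_1=Y$, and $0\to Y\to Z_1\xrightarrow{q_1}c_0\to0$ is exact. Moreover $[(y,0)]=[(0,z)]$ means $(y,-z)\in\Delta$, that is, $y\in Y_0$ and $z=jy$. So the natural map $Y\to Z_1/Z$ has kernel $Y_0$; it is onto because $Z_1=Y+Z$, and by the open mapping theorem it induces an isomorphism $Y/Y_0\simeq Z_1/Z$.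

**Step 2: lift into $Z_1$.** Theorem B gives an infinite $M\subset N_0$ and $T:c_0(M)\to Z_1$ with $q_1T=\mathrm{id}$.

**Step 3: push the lifting into $Z$.** Let $\pi:Z_1\to Z_1/Z\simeq Y/Y_0$ be the quotient map. The series $\sum_{k\in M}e_k$ is weakly unconditionally Cauchy in $c_0(M)$, meaning that $\sum_k|f(e_k)|<\infty$ for all functionals $f$; so the same holds for $\sum_{k\in M}\pi Te_k$. In a space without a copy of $c_0$ such a series converges unconditionally, by another theorem of Bessaga and Pełczyński. Hence $\pi Te_k\to0$. Choose an infinite $M'\subset M$ with $\sum_{k\in M'}\|\pi Te_k\|<\infty$. Since $\pi$ maps $Y$ onto $Z_1/Z$, there are a constant $c$ and $t_k\in Y$ with $\pi t_k=\pi Te_k$ and $\|t_k\|_{Z_1}\le c\|\pi Te_k\|$. Then $Te_k-t_k\in\ker\pi=Z$, and $q(Te_k-t_k)=q_1Te_k-q_1t_k=e_k$. Because $\sum_{k\in M'}\|t_k\|<\infty$, $e_k\mapsto t_k$ extends to a bounded operator on $c_0(M')$, so $e_k\mapsto Te_k-t_k$ extends to a bounded operator $c_0(M')\to Z$ that lifts the identity.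

For the example in (4): a reflexive space with a UFDD contains no $c_0$, so it is covered by Theorem B via Remark 1, and its quotients are reflexive, so they contain no $c_0$ either. $\blacksquare$

## 12. Limits of the theorems

**A subsequence is necessary.** Suppose a sequence splits over $c_0(M')$ with $\mathbb N\setminus M'$ finite, by $S$. Then it splits: lift the finitely many remaining $e_k$ arbitrarily and combine these lifts with $S$. Since $\operatorname{Ext}(c_0,\ell_1)\ne0$, the set $M'$ in Theorem A cannot in general be taken cofinite.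

**The hypotheses on the kernel matter.** Let $Q:\ell_1\to c_0$ be a quotient map and $Y_0=\ker Q\subset\ell_1$. By Example 1, $0\to Y_0\to\ell_1\to c_0\to0$ is singular. Here $\ell_1/Y_0=c_0$, so the hypothesis on $Y/Y_0$ in Theorem C(4) cannot be dropped, even for $Y=\ell_1$. For the same reason "UFDD" in Theorem B cannot be weakened to "subspace of $\ell_1$".

**Kernels of quotient maps $\ell_1\to c_0$.** Let $Y_0$ be such a kernel. It contains no copy of $c_0$, since $\ell_1$ does not. If it had a UFDD, that UFDD would be boundedly complete by Remark 1, and Theorem B would contradict the singularity in Example 1. So the kernel of any quotient map $\ell_1\to c_0$ has no unconditional finite-dimensional decomposition; in particular it is not isomorphic to $\ell_1$.
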